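# $C^2$-undistorted diffeomorphisms of the interval inside solvable groups of $C^1$ diffeomorphisms

## 1. A hyperbolic fixed point rules out distortion

Products of maps are compositions, $gh=g\circ h$. For a compact interval $K$, $\mathrm{Diff}^r_+(K)$ is the group of orientation-preserving $C^r$ diffeomorphisms of $K$; its elements fix both endpoints and have positive derivative on all of $K$. $\mathrm{Homeo}_+(K)$ is the group of increasing homeomorphisms, and $\|\cdot\|_\infty$ is a supremum norm.

**Definition (distortion).** An element $f$ of a group $G$ is *distorted* in $G$ if there is a finitely generated subgroup $\Gamma\subset G$ containing $f$ with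
$$\lim_{n\to\infty}\frac{\|f^n\|_\Gamma}{n}=0,$$
where $\|\cdot\|_\Gamma$ is the word length for a finite generating system of $\Gamma$. Otherwise $f$ is *undistorted* in $G$.

The limit exists because $\|f^{m+n}\|_\Gamma\le\|f^m\|_\Gamma+\|f^n\|_\Gamma$. Two finite generating systems give lengths that agree up to a bounded factor, so the choice of system does not matter. If $f$ is distorted in a group, it is distorted in every larger group.

Here is an example of distortion. In the group generated by $a(x)=x+1$ and $b(x)=2x$ on $\mathbb R$ we have $b^kab^{-k}(x)=x+2^k$, so $a^{2^k}$ has length at most $2k+1$ and $a$ is distorted.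

To prove that an element is *not* distorted we shall always use the same remark. Let $\Gamma$ be finitely generated and let $\ell:\Gamma\to[0,\infty)$ satisfy $\ell(gh)\le\ell(g)+\ell(h)$ and $\ell(g^{-1})=\ell(g)$. Writing $\gamma$ as a shortest word in the generators gives
$$\ell(\gamma)\le C\,\|\gamma\|_\Gamma,\qquad C=\max\{\ell(\text{generator})\}. \tag{1}$$
So if $\ell(f^n)\ge cn$ for some $c>0$ and all $n\geq 1$, then $C>0$ and $\|f^n\|_\Gamma\ge cn/C$, so $f$ is undistorted in $\Gamma$. For instance, if $\phi:\Gamma\to\mathbb Z$ is a homomorphism with $\phi(f)\ne0$, then $\ell=|\phi|$ shows that $f$ is undistorted in $\Gamma$. In a finitely generated abelian group, isomorphic to $\mathbb Z^r\oplus(\text{finite})$, an element of infinite order has a nonzero coordinate in $\mathbb Z^r$. Hence in such a group a distorted element has finite order.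

A fixed point $p$ of $f$ is *parabolic* if $Df(p)=1$ and *hyperbolic* otherwise.

**Proposition 1.** If $f\in\mathrm{Diff}^1_+([0,1])$ has a hyperbolic fixed point, then $f$ is undistorted in $\mathrm{Diff}^1_+([0,1])$.

*Proof.* Let $f\in\Gamma\subset\mathrm{Diff}^1_+([0,1])$ with $\Gamma$ finitely generated. Put $\ell(g)=\|\log Dg\|_\infty$. From $\log D(gh)=\log Dg\circ h+\log Dh$ we get $\ell(gh)\le\ell(g)+\ell(h)$, and from $\log Dg^{-1}=-\log Dg\circ g^{-1}$ we get $\ell(g^{-1})=\ell(g)$. If $p$ is a hyperbolic fixed point of $f$, then $\ell(f^n)\ge|\log Df^n(p)|=n|\log Df(p)|$. Apply (1). $\square$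

So for diffeomorphisms with a hyperbolic fixed point everything is settled in three lines: no group of $C^1$ diffeomorphisms, solvable or not, distorts them. What changes when all fixed points are parabolic? The obstruction vanishes, and Lemma 4(a) below says that $\|\log Df^n\|_\infty$ then grows more slowly than $n$. The rest of the lecture exploits this.

## 2. Asymptotic variation, derived length, and the three theorems

For $g\in\mathrm{Diff}^2_+([0,1])$ let
$$V(g)=\mathrm{var}(\log Dg)=\int_0^1|(\log Dg)'|,$$
and let $V(g;J)$ be the variation of $\log Dg$ on an interval $J$. A homeomorphic change of variable does not change a variation. So the two formulas used for Proposition 1 give $V(gh)\le V(g)+V(h)$ and $V(g^{-1})=V(g)$. By subadditivity the limit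
$$V_\infty(f)=\lim_{n\to\infty}\frac{V(f^n)}n$$
exists; it is called the *asymptotic variation* of $f$. Also $V_\infty(f^q)=|q|V_\infty(f)$ for $q\in\mathbb Z$.

A diffeomorphism of class $C^2$ is called *$C^2$-undistorted* if it is undistorted in $\mathrm{Diff}^2_+([0,1])$.

**Proposition 2.** If $f\in \mathrm{Diff}^2_+([0,1])$ and $V_\infty(f)>0$, then $f$ is $C^2$-undistorted.

*Proof.* The sequence $V(f^n)$ is subadditive, so $V_\infty(f)=\inf_nV(f^n)/n$, and hence $V(f^n)\ge nV_\infty(f)$. Apply (1) with $\ell=V$ in any finitely generated $\Gamma\subset\mathrm{Diff}^2_+([0,1])$ containing $f$. $\square$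

This obstruction lives in $C^2$: a generator of class $C^1$ has no $V$. It is known that some $C^2$ diffeomorphisms are undistorted in $\mathrm{Diff}^2_+([0,1])$ yet distorted in $\mathrm{Diff}^1_+([0,1])$. In the known construction the finitely generated group that witnesses the distortion contains copies of Thompson's group $F$, so it is not solvable. The question, whose source is Andrés Navas, "(Un)distorted diffeomorphisms in different regularities", arXiv:2004.07055 (2020), is whether a $C^2$-undistorted diffeomorphism can be distorted inside a *solvable* group of $C^1$ diffeomorphisms.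

Recall that $\Gamma'$ is the subgroup generated by the commutators $[g,h]=ghg^{-1}h^{-1}$, that $\Gamma''=(\Gamma')'$, and so on. The *derived length* of a solvable group is the least $d$ for which the $d$-th derived subgroup is trivial; a group with $\Gamma''=1$ is *metabelian*. For example, the group of maps $x\mapsto\lambda x+\mu$ of $\mathbb R$, $\lambda>0$, is metabelian, since its commutators are translations. Subgroups of solvable groups are solvable, so we may always look at finitely generated groups.

Derived length $1$ is hopeless for every $f\ne\mathrm{id}$: in a finitely generated abelian group a distorted element has finite order, and an increasing homeomorphism of finite order is the identity (if $f(x)>x$ then $f^n(x)>x$ for all $n\ge 1$, and similarly for $<$). The answer to the question is yes, and derived length $3$ is enough.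

**Theorem A.** There is a $C^\infty$ diffeomorphism $f$ of $[0,1]$, supported in a compact subset of $(0,1)$, with $V_\infty(f)>0$ (hence undistorted in $\mathrm{Diff}^2_+([0,1])$), which is distorted in a $3$-generated solvable subgroup of $\mathrm{Diff}^1_+([0,1])$ of derived length $3$.

**Theorem B.** For $f\in\mathrm{Diff}^1_+([0,1])$ with support in a compact subset of $(0,1)$, the following are equivalent:

1. $f$ is distorted in $\mathrm{Diff}^1_+([0,1])$;
2. $f$ is distorted in a $3$-generated solvable subgroup of $\mathrm{Diff}^1_+([0,1])$ of derived length $\le3$;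
3. all fixed points of $f$ are parabolic.

**Theorem C.** If $f\in\mathrm{Diff}^2_+([0,1])$ and $V_\infty(f)>0$, then $f$ is undistorted in every metabelian subgroup of $\mathrm{Diff}^1_+([0,1])$.

In Theorem B, (2)$\Rightarrow$(1) is trivial and (1)$\Rightarrow$(3) is Proposition 1. So the work is (3)$\Rightarrow$(2) (Sections 3 to 6), an example with $V_\infty>0$ (Sections 7 and 8), and Theorem C (Section 9).

## 3. Two levels of disjoint copies, for homeomorphisms

Let us forget derivatives and distort a compactly supported homeomorphism in a solvable group.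

The first thing to try is this. Let $F$ be supported in an interval $J_0$, let $t$ push $J_0$ to disjoint intervals $J_j=t^j(J_0)$, and let $B$ act on $J_j$ as a copy of $F^{u_j}$, with $u_j\to\infty$. Then $t^{-j}Bt^j$ acts on $J_0$ as $F^{u_j}$, and the product of the first $m$ of these has length at most $3m$, as we shall see, while it acts on $J_0$ as $F^{u_1+\cdots+u_m}$. The exponent is much larger than $m$. The flaw is that $t^{-j}Bt^j$ also acts on the other $J_i$, so the word is not a power of $F$. One removes the unwanted part by a commutator with a map $A$ supported in $J_0$: the result lives in $J_0$ and equals $[F^n,A|_{J_0}]$ there. So we want $F$ and $s=A|_{J_0}$ with $[F^n,s]=f^n$ for all $n$. This can be arranged by telescoping: let $F$ be infinitely many copies of $f$, shifted by $s$.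

**Lemma 3 (two levels).** Let $I_0\subset J_0\subset(0,1)$ be compact intervals and let $f\in\mathrm{Homeo}_+([0,1])$ be the identity off $I_0$. Let $s\in\mathrm{Homeo}_+(J_0)$ be such that the intervals $I_i=s^i(I_0)$, $i\in\mathbb Z$, are pairwise disjoint, and let $t\in\mathrm{Homeo}_+([0,1])$ be such that the intervals $J_j=t^j(J_0)$, $j\in\mathbb Z$, are pairwise disjoint. Let $u_j\ge0$ $(j\ge0)$ be integers with $u_j\to\infty$ and $u_{j_1}=1$ for some $j_1\ge1$. Define

- $F:J_0\to J_0$, equal to $s^ifs^{-i}$ on $I_i$ for $i\ge0$ and to the identity elsewhere;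
- $A:[0,1]\to[0,1]$, equal to $s$ on $J_0$ and to the identity elsewhere;
- $B:[0,1]\to[0,1]$, equal to $t^jF^{u_j}t^{-j}$ on $J_j$ for $j\ge0$ and to the identity elsewhere.

Then $\Gamma=\langle A,B,t\rangle$ contains $f$, $f$ is distorted in $\Gamma$, and $\Gamma'''=1$.

*Proof.* The maps $F,A,B$ preserve each interval of a disjoint family, act increasingly on each, and fix all other points. So they are increasing bijections of an interval, hence homeomorphisms.

**Step 1: telescoping.** This step recovers $f^n$ from $F^n$. The conjugate $sFs^{-1}$ equals $s\,(s^{i-1}fs^{-(i-1)})\,s^{-1}=s^ifs^{-i}$ on $I_i$ for $i\ge1$, and the identity elsewhere. So it agrees with $F$ except on $I_0$, where $F=f$ and $sFs^{-1}=\mathrm{id}$. Hence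
$$F^n\,s\,F^{-n}s^{-1}=F^n(sFs^{-1})^{-n}=f^n|_{J_0}\qquad(n\ge0).\tag{2}$$

**Step 2: distortion.** This step finds short words for large powers of $f$. For $m\ge1$ let
$$w_m=\prod_{j=1}^mt^{-j}Bt^j=(t^{-1}Bt)(t^{-2}Bt^2)\cdots(t^{-m}Bt^m)=(t^{-1}B)^mt^m,$$
a word of length at most $3m$. Since $t^j$ maps $J_0$ onto $J_j$, each factor $t^{-j}Bt^j$ preserves $J_0$ and acts on it as $F^{u_j}$. So $w_m$ acts on $J_0$ as $F^{n_m}$, where $n_m=u_1+\cdots+u_m$. Now consider $w_mAw_m^{-1}A^{-1}$. Off $J_0$ it is the identity, because $A=\mathrm{id}$ there and $w_m$ preserves the complement of $J_0$. On $J_0$ it is $F^{n_m}sF^{-n_m}s^{-1}=f^{n_m}|_{J_0}$ by (2). As $f=\mathrm{id}$ off $J_0$,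
$$w_mAw_m^{-1}A^{-1}=f^{n_m},\qquad\|f^{n_m}\|_\Gamma\le6m+2.$$
The same computation with $t^{-j_1}Bt^{j_1}$ in place of $w_m$ gives $f\in\Gamma$, because $u_{j_1}=1$. Since $u_j\to\infty$, also $n_m/m\to\infty$, so $\|f^{n_m}\|_\Gamma/n_m\to0$. The limit of $\|f^n\|_\Gamma/n$ exists, so it is $0$.

**Step 3: $\langle s,F\rangle$ is metabelian.** This is the first half of solvability. For $i\in\mathbb Z$ the map $s^iFs^{-i}$ is the identity off $\bigcup_kI_k$. On $I_k$ it equals $s^kfs^{-k}$ if $k\ge i$ and $\mathrm{id}$ if $k<i$. So on each $I_k$ all these maps are equal to $\mathrm{id}$ or to one and the same map, and they commute. They generate an abelian normal subgroup of $\langle s,F\rangle$, and the quotient is cyclic, generated by the image of $s$.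

**Step 4: $\Gamma'''=1$.** Let $\mathcal H$ be the group of $h\in\mathrm{Homeo}_+([0,1])$ that preserve every $J_j$, are the identity off $\bigcup_jJ_j$, and satisfy $t^{-j}ht^j|_{J_0}\in\langle s,F\rangle$ for all $j\in\mathbb Z$. It is normalized by $t$, because $t^{-j}(tht^{-1})t^j=t^{-(j-1)}ht^{j-1}$, and likewise for $t^{-1}$. It contains $A$ (components $s$ for $j=0$, $\mathrm{id}$ otherwise) and $B$ (components $F^{u_j}$ for $j\ge0$, $\mathrm{id}$ otherwise). The map $h\mapsto(t^{-j}ht^j|_{J_0})_j$ is an injective homomorphism into $\prod_{j\in\mathbb Z}\langle s,F\rangle$, so $\mathcal H''=1$ by Step 3. Finally $\Gamma\subset\mathcal H\langle t\rangle$ and $\mathcal H\langle t\rangle/\mathcal H$ is cyclic, so $\Gamma'\subset\mathcal H$ and $\Gamma'''\subset\mathcal H''=1$. $\square$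

Suitable $s$ and $t$ are easy to find: the interior of $J_0$ is homeomorphic to $\mathbb R$ by a map that sends $I_0$ to $[0,\frac12]$ (if $I_0$ lies in this interior), and $x\mapsto x+1$ has disjoint iterates of $[0,\frac12]$.

**Where the plain construction leaves $C^1$.** To prove Theorem B we need $F$, $A$, $B$, $t$ to be $C^1$. The trouble is at the endpoint where the copies accumulate. Suppose that $K$ is the interval to be copied, $F\in\mathrm{Diff}^1_+(K)$, $F\ne\mathrm{id}$, that the copies $K_j=t^j(K)$ accumulate at $\beta$ and are separated by gaps, and that we make the simplest choice, $t^j|_K$ affine. Affine conjugacy does not change the values of a derivative, so $DB$ takes on $K_j$ the same values as $DF^{u_j}$ on $K$. These stay away from $1$ somewhere. Indeed, let $(c,d)$ be a component of $K\setminus\mathrm{Fix}(F)$ and $x_0\in(c,d)$. If $F(x_0)>x_0$ and $u\ge1$, then $F^u(x_0)\ge F(x_0)$, so by the mean value theorem $DF^u\ge\frac{F(x_0)-c}{x_0-c}>1$ at some point of $(c,x_0)$. If $F(x_0)<x_0$, then similarly $DF^u\ge\frac{d-F(x_0)}{d-x_0}>1$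 at some point of $(x_0,d)$. Both lower bounds are independent of $u$. Since $B=\mathrm{id}$ on the gaps, $DB$ has no limit at $\beta$ if $u_j\ge1$ for infinitely many $j$.

So the copies must be *deformed* as $j\to\infty$: we need conjugates of $F$, and then of larger and larger powers of $F$, that tend to the identity in $C^1$. A hyperbolic fixed point would survive every conjugacy. If all fixed points are parabolic, nothing visible stands in the way.

## 4. Averaging $\log DF$ along orbits

Let $\psi$ be a $C^1$ diffeomorphism of $K$ and $h=\log D\psi$. Then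
$$\log D(\psi F\psi^{-1})\circ\psi=h\circ F-h+\log DF.$$
If this were $0$, then $\psi F\psi^{-1}$ would have derivative $1$ and be the identity. So we cannot solve $h-h\circ F=\log DF$, but we can solve it approximately. Take $h$ to be the average of $\log DF^i$ over $0\le i<N$. From $\log DF^i\circ F=\log DF^{i+1}-\log DF$ we see that $h\circ F-h+\log DF=\frac1N\log DF^N$, and this is small when $\|\log DF^N\|_\infty=o(N)$.

**Lemma 4 (averaging).** Let $K$ be a compact interval and $F\in\mathrm{Diff}^1_+(K)$ with $DF=1$ at every fixed point. Put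
$$L_n=\|\log DF^n\|_\infty,\qquad S_N=\frac1N\sum_{i=0}^{N-1}\log DF^i,$$
and let $\psi_N:K\to K$ be the $C^1$ diffeomorphism with $\log D\psi_N=S_N+c_N$, where the constant $c_N$ is chosen so that $\int_KD\psi_N=|K|$. Then:

(a) $L_n/n\to0$, hence $\max_{i\le m}L_i=o(m)$;

(b) for each fixed $n\ge0$, $\|\log D(\psi_NF^n\psi_N^{-1})\|_\infty\to0$ as $N\to\infty$;

(c) $\|S_{N+1}-S_N\|_\infty\to0$ and $c_{N+1}-c_N\to0$. Moreover $\psi_1=\mathrm{id}$.

*Proof.* (a) An orbit spends almost all its time where $\log DF$ is small; let us prove this. Let $u=\log DF$, let $\varepsilon>0$ and $U=\{|u|<\varepsilon\}$. Then $U\supset\mathrm{Fix}(F)$, since all fixed points are parabolic. A point $y\in K\setminus U$ is not fixed, so it is not an endpoint of $K$. It has an open neighborhood $V_y$ that is an interval inside a component of $K\setminus\mathrm{Fix}(F)$ and satisfies $F(V_y)\cap V_y=\emptyset$. On that component $F$ moves all points in the same direction, so the intervals $F^i(V_y)$, $i\in\mathbb Z$, follow each other in order and are pairwise disjoint. Hence each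 orbit has at most one index $i$ with $F^i(x)\in V_y$. Cover the compact set $K\setminus U$ by $M$ such neighborhoods. Among the points $x,F(x),\dots,F^{n-1}(x)$ at most $M$ lie outside $U$, so
$$|\log DF^n(x)|=\Big|\sum_{i=0}^{n-1}u(F^ix)\Big|\le n\varepsilon+M\|u\|_\infty .$$
Thus $\limsup L_n/n\le\varepsilon$ for every $\varepsilon>0$, and $L_n/n\to0$. The statement on the maximum follows: given $\varepsilon$, choose $i_0$ with $L_i\le\varepsilon i$ for $i\ge i_0$; then $\max_{i\le m}L_i\le\varepsilon m+\max_{i<i_0}L_i$.

(b) The constant $c_N$ cancels, and $\log DF^i\circ F^n=\log DF^{i+n}-\log DF^n$. So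
$$\log D(\psi_NF^n\psi_N^{-1})\circ\psi_N=S_N\circ F^n-S_N+\log DF^n=\frac1N\sum_{i=0}^{N-1}\big(\log DF^{i+n}-\log DF^i\big).$$
Cancelling equal terms, this is $\frac1N\big(\sum_{i=N}^{N+n-1}-\sum_{i=0}^{n-1}\big)\log DF^i$. Its norm is at most $\frac{2n}N\max_{i\le N+n}L_i$, which tends to $0$ by (a).

(c) Since $(N+1)S_{N+1}=NS_N+\log DF^N$, we have $S_{N+1}-S_N=\frac1{N+1}(\log DF^N-S_N)$, with norm at most $\frac2{N+1}\max_{i\le N}L_i\to0$. Next, $e^{-c_N}=\frac1{|K|}\int_Ke^{S_N}$. Changing $S_N$ by at most $\delta$ in norm changes this integral by a factor between $e^{-\delta}$ and $e^\delta$, so $|c_{N+1}-c_N|\le\|S_{N+1}-S_N\|_\infty$. Finally $S_1=\log DF^0=0$, so $c_1=0$ and $\psi_1=\mathrm{id}$. $\square$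

Part (b) provides the conjugacies. Part (c) says that we pass from $\psi_N$ to $\psi_{N+1}$ by a map close to the identity in $C^1$. This allows *one* diffeomorphism $t$ to carry the $j$-th copy to the $(j+1)$-st and to perform the change of conjugacy on the way.

## 5. One $C^1$ diffeomorphism that carries all the copies

**Lemma 5.** Let $K=[a,b]\subset(\alpha,\beta)$ and let $F\in\mathrm{Diff}^1_+(K)$ have only parabolic fixed points. There is $t\in\mathrm{Diff}^1_+([\alpha,\beta])$ with $Dt(\alpha)=Dt(\beta)=1$ such that the intervals $K_j=t^j(K)$, $j\in\mathbb Z$, are pairwise disjoint, are separated by nondegenerate gaps, and accumulate only at $\alpha$ (as $j\to-\infty$) and at $\beta$ (as $j\to+\infty$), and such that for each fixed $n\ge0$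
$$\|\log D(t^jF^nt^{-j})\|_{\infty,K_j}\to0\qquad(j\to+\infty).\tag{3}$$
Moreover, if $u_j\ge0$ $(j\ge0)$ are integers with $\|\log D(t^jF^{u_j}t^{-j})\|_{\infty,K_j}\to0$, then the map $B$ equal to $t^jF^{u_j}t^{-j}$ on $K_j$ $(j\ge0)$ and to the identity elsewhere is in $\mathrm{Diff}^1_+([\alpha,\beta])$, with $DB(\alpha)=DB(\beta)=1$.

*Proof.* **Step 1: interpolation.** This step is needed to define $t$ on the gaps. Given $p,q,A,B>0$ there is a $C^1$ diffeomorphism $[0,p]\to[0,q]$ with derivatives $A$ at $0$ and $B$ at $p$: integrate a positive continuous function with these end values and integral $q$. We also need a version with control. Put $\theta_0=Ap/q-1$ and $\theta_1=Bp/q-1$ and suppose that both have absolute value at most $\eta<1$. Let $\theta$ be continuous, affine on each half of $[0,p]$, with values $\theta_0$, $-\frac{\theta_0+\theta_1}2$, $\theta_1$ at $0$, $p/2$, $p$. Then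
$$\int_0^p\theta=\frac p4\big(\theta_0-(\theta_0+\theta_1)+\theta_1\big)=0,$$
and $|\theta|\le\eta$. So the diffeomorphism with derivative $\frac qp(1+\theta)$ has the required end derivatives, and its derivative multiplied by $p/q$ differs from $1$ by at most $\eta$.

**Step 2: lengths.** This step places the copies so that consecutive lengths are nearly equal far out. Lay out from left to right in $(\alpha,\beta)$ intervals
$$\dots,K_{-1},G_{-1},K_0=K,G_0,K_1,G_1,\dots,$$
consecutive ones sharing an endpoint, with $|K_j|=|G_{j-1}|=c_+j^{-2}$ and $|K_{-j}|=|G_{-j}|=c_-j^{-2}$ for $j\ge1$. The constants $c_\pm>0$ are determined by $2c_+\sum_{j\geq 1} j^{-2}=\beta-b$ and $2c_-\sum_{j\geq 1} j^{-2}=a-\alpha$, so that the intervals fill $(\alpha,\beta)$. Then $|K_{j+1}|/|K_j|\to1$ and $|G_{j+1}|/|G_j|\to1$ as $|j|\to\infty$.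

**Step 3: definition of $t$.** Let $\lambda_j:K\to K_j$ be the increasing affine bijection, and put on $K_j$
$$t=\lambda_{j+1}\psi_{j+2}\psi_{j+1}^{-1}\lambda_j^{-1}\quad(j\ge0),\qquad t=\lambda_{j+1}\lambda_j^{-1}\quad(j<0),$$
with $\psi_N$ from Lemma 4. For $j\ge0$, at the point $\lambda_j\psi_{j+1}(x)$ we have
$$\log Dt=\log\frac{|K_{j+1}|}{|K_j|}+\big(S_{j+2}(x)-S_{j+1}(x)\big)+(c_{j+2}-c_{j+1}),$$
which tends to $0$ uniformly by Lemma 4(c); for $j<0$ only the first term is present. So $\log Dt|_{K_j}\to0$ uniformly as $|j|\to\infty$. On $G_j$ let $t:G_j\to G_{j+1}$ be given by Step 1, with the end derivatives of $t|_{K_j}$ and of $t|_{K_{j+1}}$ at the shared endpoints. For $|j|$ large these end derivatives and the ratio $|G_{j+1}|/|G_j|$ are close to $1$, so the controlled version applies and $\log Dt|_{G_j}\to0$ uniformly. Hence $t$ is a $C^1$ diffeomorphism of $(\alpha,\beta)$ with $Dt\to1$ at both ends. Fixing $\alpha$ and $\beta$, it extends to an element of $\mathrm{Diff}^1_+([\alpha,\beta])$ with $Dt(\alpha)=Dt(\beta)=1$. By construction $t^j(K)=K_j$.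

**Step 4: proof of (3).** For $j\ge0$ we claim $t^j|_K=\lambda_j\psi_{j+1}$. For $j=0$ this holds since $\lambda_0=\mathrm{id}$ and $\psi_1=\mathrm{id}$; and if it holds for $j$, then $t^{j+1}|_K=\lambda_{j+1}\psi_{j+2}\psi_{j+1}^{-1}\lambda_j^{-1}\lambda_j\psi_{j+1}=\lambda_{j+1}\psi_{j+2}$. So on $K_j$
$$t^jF^nt^{-j}=\lambda_j\big(\psi_{j+1}F^n\psi_{j+1}^{-1}\big)\lambda_j^{-1}.$$
As $\lambda_j$ is affine, the norm in (3) is $\|\log D(\psi_{j+1}F^n\psi_{j+1}^{-1})\|_\infty$, and Lemma 4(b) applies.

**Step 5: the map $B$.** We check that $B$ is $C^1$. The endpoints of $K$ are fixed by $F$, so $F^{u_j}$ has derivative $1$ there, and so has its conjugate $t^jF^{u_j}t^{-j}$ at the endpoints of $K_j$. The $K_j$ accumulate only at $\alpha$ and $\beta$, so $B$ is a $C^1$ diffeomorphism of $(\alpha,\beta)$. It is the identity to the left of $K_0$, and $\log DB\to0$ at $\beta$ by hypothesis. Hence $B\in\mathrm{Diff}^1_+([\alpha,\beta])$ with $DB(\alpha)=DB(\beta)=1$. $\square$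

## 6. Parabolic fixed points suffice: proof of Theorem B

It remains to prove (3)$\Rightarrow$(2) of Theorem B. Let $f\in\mathrm{Diff}^1_+([0,1])$ have compact support in $(0,1)$ and only parabolic fixed points. Choose $I_0=[a,b]\subset(\alpha,\beta)\subset J_0=[\alpha,\beta]\subset(0,1)$ with $f=\mathrm{id}$ off $I_0$. We choose the data of Lemma 3 so that everything is $C^1$.

**Step 1: the first level.** We construct $s$ and $F$. Apply Lemma 5 to $K=I_0$ and $f|_{I_0}$. It gives $s\in\mathrm{Diff}^1_+(J_0)$ with derivative $1$ at the endpoints of $J_0$ and disjoint intervals $I_i=s^i(I_0)$. By (3) with $n=1$, the choice $u_i=1$ for all $i\ge0$ is allowed. So the map $F$ of Lemma 3, equal to $s^ifs^{-i}$ on $I_i$ $(i\ge0)$ and to the identity elsewhere, is in $\mathrm{Diff}^1_+(J_0)$, with $DF=1$ at the endpoints of $J_0$.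

**Step 2: the fixed points of $F$ are parabolic.** This allows a second application of Lemma 5. A fixed point of $F$ in $I_i$, $i\ge0$, is the image under the $C^1$ diffeomorphism $s^i$ of a fixed point of $f$, and conjugacy preserves the derivative at a fixed point; so it is parabolic. At all other points of $J_0$ we have $DF=1$.

**Step 3: the second level.** We construct $t$, $B$ and $A$. Apply Lemma 5 to $K=J_0\subset(0,1)$ and $F$. It gives $t\in\mathrm{Diff}^1_+([0,1])$ and disjoint intervals $J_j=t^j(J_0)$. For each $n$,
$$\eta_n(j):=\max_{0\le u\le n}\|\log D(t^jF^ut^{-j})\|_{\infty,J_j}\to0\qquad(j\to+\infty),$$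
by (3) for the finitely many exponents $u\le n$. Now let the exponents grow slowly: choose $1\le j_1<j_2<\cdots$ with $\eta_n(j)\le1/n$ for all $j\ge j_n$, and put $u_j=n$ for $j_n\le j<j_{n+1}$ and $u_j=0$ for $j<j_1$. Then $u_j\to\infty$, $u_{j_1}=1$, and $\|\log D(t^jF^{u_j}t^{-j})\|_{\infty,J_j}\le1/n$ for $j_n\le j<j_{n+1}$, so these norms tend to $0$. By Lemma 5 the map $B$ of Lemma 3 is in $\mathrm{Diff}^1_+([0,1])$. The map $A$, equal to $s$ on $J_0$ and to the identity elsewhere, is $C^1$ because $Ds=1$ at the endpoints of $J_0$.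

**Step 4: conclusion.** The hypotheses of Lemma 3 hold. So $f$ is distorted in $\Gamma=\langle A,B,t\rangle\subset\mathrm{Diff}^1_+([0,1])$ and $\Gamma'''=1$. This proves Theorem B. $\square$

## 7. The asymptotic variation on one interval

For Theorem A we need a compactly supported $f$ with parabolic fixed points and $V_\infty(f)>0$; for Theorem C we need to know how $V_\infty$ behaves under $C^1$ conjugacy. Both come from a function that computes $V_\infty$.

In this section $I=[a,b]$, and $f$ is a $C^2$ diffeomorphism of $I$ with $f(x)\ne x$ on $(a,b)$ and $Df(a)=Df(b)=1$. Put $u=\log Df$ and $V_\infty(f|_I)=\lim_nV(f^n;I)/n$. Since $V(f^{-n};I)=V(f^n;I)$, we may replace $f$ by $f^{-1}$, and so we assume $f(x)>x$ on $(a,b)$.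

Fix $p\in(a,b)$ and let $D=[p,f(p)]$. The intervals $f^i(D)$, $i\in\mathbb Z$, tile $(a,b)$. Let $v_i=\mathrm{var}(u;f^i(D))$; then $\sum_{i\in\mathbb Z}v_i=V(f;I)<\infty$. Put
$$W_p(x)=\sum_{i\in\mathbb Z}\big[u(f^ix)-u(f^ip)\big],\qquad A_+(x)=\sum_{i\ge0}\big[u(f^ix)-u(f^ip)\big].$$
On the compact interval $\bigcup_{|l|\le r}f^l(D)$ the $i$-th term has variation $\sum_{|l|\le r}v_{i+l}$, and it vanishes at $p$, so its absolute value is at most this variation. These numbers are summable over $i$. So both series converge uniformly and in variation on compact subsets of $(a,b)$, and $W_p$ and $A_+$ are continuous. Telescoping gives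
$$W_p(fx)-W_p(x)=\lim_{N\to\infty}\big[u(f^{N+1}x)-u(f^{-N}x)\big]=u(b)-u(a)=0 .$$
So $W_p\circ f=W_p$. As every orbit meets the compact interval $D$, $W_p$ is bounded. Changing $p$ changes $W_p$ by a constant: $W_q=W_p-W_p(q)$.

**Lemma 6.** $V_\infty(f|_I)=\mathrm{var}(W_p;D)$. In particular $V_\infty(f|_I)>0$ if and only if $W_p$ is nonconstant.

*Proof.* We cut $I$ into the tiles $f^l(D)$ and pull each tile back to $D$. Since $\log Df^n\circ f^l=\sum_{i=l}^{l+n-1}u\circ f^i$,
$$V(f^n;I)=\sum_{l\in\mathbb Z}\nu(l,n),\qquad\nu(l,n)=\mathrm{var}\Big(\sum_{i=l}^{l+n-1}u\circ f^i;D\Big).$$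
Let $\omega=\mathrm{var}(W_p;D)$.

*The tiles with $-n\le l\le0$.* Up to a constant, the sum in $\nu(l,n)$ is $W_p$ without the terms $i<l$ and $i\ge l+n$. So $|\nu(l,n)-\omega|\le\sum_{i<l}v_i+\sum_{i\ge l+n}v_i$. Summing over these $l$, with $k=-l$ in the first sum and $k=l+n$ in the second,
$$\sum_{l=-n}^0|\nu(l,n)-\omega|\le\sum_{k=0}^n\Big(\sum_{i<-k}v_i+\sum_{i\ge k}v_i\Big)=o(n),$$
because the summand tends to $0$ as $k\to\infty$ (Cesàro). So these tiles contribute $(n+1)\omega+o(n)$.

*The other tiles.* Here $\nu(l,n)\le\sum_{i=l}^{l+n-1}v_i$. We count how often a given $v_i$ occurs. For $l>0$ it occurs when $\max(1,i-n+1)\le l\le i$, that is, $\min(i,n)$ times if $i\ge1$ and never if $i\le0$. For $l<-n$ it occurs when $i-n+1\le l\le\min(i,-n-1)$. This is $n$ times if $i\le-n-1$; if $-n-1<i\le-2$ it is $-i-1\le\min(|i|,n)$ times; if $i\geq -1$ it never happens. Hence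
$$\sum_{l>0}\nu(l,n)+\sum_{l<-n}\nu(l,n)\le\sum_i\min(|i|,n)\,v_i=o(n),$$
by dominated convergence, since $\min(|i|,n)/n\le1$ tends to $0$ for each $i$.

So $V(f^n;I)/n\to\omega$. Finally, $\omega=0$ means that $W_p$ is constant on $D$, hence on $(a,b)$ by $W_p\circ f=W_p$. $\square$

**Lemma 7 (invariance under $C^1$ conjugacy).** Let $f_1,f_2$ on $I_1,I_2$ be as above, and let $m:I_1\to I_2$ be an orientation-preserving $C^1$ diffeomorphism of the closed intervals with $mf_1=f_2m$. Then $W^{(2)}_{m(p)}\circ m=W^{(1)}_p$ and $V_\infty(f_1|_{I_1})=V_\infty(f_2|_{I_2})$.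

*Proof.* Let $\ell=\log Dm$. Differentiating $f_2m=mf_1$ gives $u_2(mx)=u_1(x)+\ell(f_1x)-\ell(x)$. Apply this at $f_1^ix$ and $f_1^ip$ and sum over $|i|\le N$:
$$\sum_{|i|\le N}\big[u_2(f_2^imx)-u_2(f_2^imp)\big]=\sum_{|i|\le N}\big[u_1(f_1^ix)-u_1(f_1^ip)\big]+\ell(f_1^{N+1}x)-\ell(f_1^{-N}x)-\ell(f_1^{N+1}p)+\ell(f_1^{-N}p).$$
The last four terms tend to $0$: $f_1^{N+1}x$ and $f_1^{N+1}p$ tend to the same endpoint, so do $f_1^{-N}x$ and $f_1^{-N}p$, and $\ell$ is continuous on the *closed* interval. This is the first claim. Since $m$ maps $[p,f_1(p)]$ onto $[m(p),f_2(m(p))]$, Lemma 6 gives the second. $\square$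

**Lemma 8.** If $V_\infty(f|_I)>0$, the centralizer $\mathcal C$ of $f|_I$ in $\mathrm{Diff}^1_+(I)$ is infinite cyclic, and its nontrivial elements have no fixed point in $(a,b)$.

*Proof.* Let $c\in\mathcal C$ and $\ell=\log Dc$.

**Step 1: $W_p\circ c=W_p$.** Lemma 7 with $f_1=f_2=f$ and $m=c$ gives $W_{c(p)}\circ c=W_p$, that is, $W_p(cx)=W_p(x)+W_p(cp)$ for all $x$. Iterating from $W_p(p)=0$ we get $W_p(c^jp)=jW_p(cp)$. Since $W_p$ is bounded, $W_p(cp)=0$.

**Step 2: a coordinate in which $\mathcal C$ consists of translations.** As in the proof of Lemma 7, $u(f^icx)=u(cf^ix)=u(f^ix)+\ell(f^{i+1}x)-\ell(f^ix)$. Summing over $0\le i<n$ and letting $n\to\infty$,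
$$A_+(cx)=A_+(x)+\ell(b)-\ell(x),\qquad\text{i.e.}\qquad e^{A_+(cx)}Dc(x)=Dc(b)\,e^{A_+(x)}.$$
Let $Y(x)=\int_p^xe^{A_+}$ on $(a,b)$. The last equation says $(Y\circ c)'=Dc(b)\,Y'$, so $Y\circ c=Dc(b)\,Y+\mathrm{const}$. For $c=f$, where $Df(b)=1$, this reads $Y\circ f=Y+T$ with $T=Y(f(p))>0$. Hence $Y$ maps $(a,b)$ onto $\mathbb R$. In the coordinate $Y$ each $c\in\mathcal C$ is an affine map $y\mapsto\lambda y+\mu$ that commutes with $y\mapsto y+T$; this forces $\lambda T=T$, so $\lambda=1$ and $c$ is a translation.

**Step 3: discreteness.** The continuous nonconstant function $W_p\circ Y^{-1}$ is invariant under all these translations by Step 1. So the translation lengths form a subgroup of $\mathbb R$ that is not dense, hence cyclic; it contains $T\ne0$, so it is infinite cyclic. An element with translation length $0$ is the identity, and an element with nonzero translation length has no fixed point in $(a,b)$. $\square$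

## 8. A perturbed flow with positive asymptotic variation

Let $X$ be a $C^\infty$ function on $[0,1]$, positive on $(a,b)$ with $[a,b]\subset(0,1)$, and zero elsewhere. Let $g^\tau$ be the flow of $X\partial_x$, and $g=g^1$. Since $X$ vanishes on both sides of $(a,b)$, $X'(a)=X'(b)=0$ and $Dg^\tau(a)=Dg^\tau(b)=1$. On $(a,b)$ we have $X(g^\tau y)=Dg^\tau(y)X(y)$, so $Dg^{\pm n}(y)=X(g^{\pm n}y)/X(y)$. Fix $p\in(a,b)$ and $D=[p,g(p)]$. Any $y\in D$ is $g^\tau(p)$ with $\tau\in[0,1]$, so
$$\frac{X(g^{\pm n}y)}{X(g^{\pm n}p)}=\frac{X(g^\tau g^{\pm n}p)}{X(g^{\pm n}p)}=Dg^\tau(g^{\pm n}p)\to1.\tag{4}$$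

For any $f$ as in Section 7, $\sum_{i=0}^{n-1}u(f^ix)=\log Df^n(x)$ and $\sum_{i=-n}^{-1}u(f^ix)=-\log Df^{-n}(x)$. So
$$W_p(x)=\lim_{n\to\infty}\Big[\log\frac{Df^n(x)}{Df^n(p)}-\log\frac{Df^{-n}(x)}{Df^{-n}(p)}\Big].\tag{5}$$

The simplest candidate, $f=g$, does not work. For $x\in D$ the bracket in (5) is $\log\frac{X(g^nx)}{X(g^np)}-\log\frac{X(g^{-n}x)}{X(g^{-n}p)}$, since the terms with $X(x)$ and $X(p)$ cancel. By (4) it tends to $0$, so $W_p=0$ and $V_\infty(g)=0$. We must make the view from the far future and the view from the far past disagree. For this we change $g$ on one fundamental domain.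

Let $k\ne\mathrm{id}$ be a $C^\infty$ diffeomorphism supported in the interior of $D$, and $f=k\circ g$.

**Step 1: $f$ fits Section 7 and Theorem B.** It is $C^\infty$ and equals the identity off $[a,b]$. Off $g^{-1}(D)=[g^{-1}(p),p]$ we have $f=g$, so $f(x)>x$ there if $x\in (a,b)$. Also $f$ maps $[g^{-1}(p),p)$ onto $[p,g(p))$, so $f(x)\ge p>x$ there, and $f(p)=k(g(p))=g(p)>p$. Thus $f(x)>x$ on $(a,b)$ and $D=[p,f(p)]$. Near $a$ and $b$ we have $f=g$, so $Df=1$ off $(a,b)$ and all fixed points of $f$ are parabolic.

**Step 2: computation of $W_p$ on $D$.** For $x\in D$ the points $g(x),g^2(x),\dots$ are at least $g(p)$, where $k=\mathrm{id}$; so $f^n=g^n$ on $D$ for $n\ge1$. Next, $f^{-1}=g^{-1}k^{-1}$ maps $D$ onto $g^{-1}(D)$, and on points $\le p$ we have $k^{-1}=\mathrm{id}$ and $f^{-1}=g^{-1}$; so $f^{-n}=g^{-n}k^{-1}$ on $D$ for $n\ge1$. Therefore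
$$Df^n(x)=\frac{X(g^nx)}{X(x)},\qquad Df^{-n}(x)=\frac{X(g^{-n}k^{-1}x)}{X(k^{-1}x)}\,Dk^{-1}(x),$$
and at $x=p$ we have $k^{-1}(p)=p$ and $Dk^{-1}(p)=1$. Insert this into (5). By (4) with $y=x$ and with $y=k^{-1}(x)\in D$, the quotients of values of $X$ at far points tend to $1$. So for $x\in D$
$$W_p(x)=\log X(k^{-1}x)-\log X(x)-\log Dk^{-1}(x).$$

**Step 3: $V_\infty(f)>0$.** Suppose $W_p$ were constant; it would equal $W_p(p)=0$. Let $T(x)=\int_p^xdz/X(z)$. Then on $D$
$$(T\circ k^{-1})'(x)=\frac{Dk^{-1}(x)}{X(k^{-1}x)}=\frac1{X(x)}=T'(x),$$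
and $T\circ k^{-1}(p)=T(p)$, so $T\circ k^{-1}=T$. As $T$ is injective, $k=\mathrm{id}$, a contradiction. So $W_p$ is nonconstant. Since $\log Df^n=0$ off $[a,b]$, Lemma 6 gives $V_\infty(f)=V_\infty(f|_{[a,b]})>0$.

By Proposition 2, $f$ is undistorted in $\mathrm{Diff}^2_+([0,1])$. By Theorem B, (3)$\Rightarrow$(2), it is distorted in a $3$-generated solvable subgroup of $\mathrm{Diff}^1_+([0,1])$ of derived length at most $3$. This already answers the question. Once Theorem C is proved, that subgroup cannot be metabelian, so its derived length is exactly $3$, and Theorem A follows.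

## 9. Metabelian groups do not distort maps with $V_\infty>0$

How can we bound word length from below in a $C^1$ group, where $V$ is not available? Lemma 8 provides a substitute. If a group $\Gamma$ preserves an interval $I$ and acts on it through the infinite cyclic centralizer of $f|_I$, then "which power of the generator" is a homomorphism to $\mathbb Z$, and $f$ is undistorted. The difficulty is that $\Gamma$ may move $I$. Then only a subgroup acts on $I$, and since $f$ may lie in $\Gamma'$, no homomorphism from $\Gamma$ to $\mathbb Z$ need detect it.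

A model shows what to do. Let $R=\mathbb Z[x^{\pm1}]$ and consider pairs $(r,x^k)$ with product $(r,x^k)(r',x^{k'})=(r+x^kr',x^{k+k'})$. The coefficient sum of $|r|$ is subadditive, so it bounds word length from below in any finitely generated subgroup. In a general group there is no coordinate $r$, but a commutator recovers it up to a factor: $[(r,x^k),(0,x)]=((1-x)r,1)$. Indeed $(r,x^k)(0,x)=(r,x^{k+1})$, and multiplying by $(r,x^k)^{-1}=(-x^{-k}r,x^{-k})$ gives $(r-xr,x)$. Since $R$ is an integral domain, the factor $1-x$ does no harm. We now do this in $\Gamma$.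

*Proof of Theorem C.* Suppose, for a contradiction, that $f\in\mathrm{Diff}^2_+([0,1])$, that $V_\infty(f)>0$, and that $f$ is distorted in a metabelian subgroup of $\mathrm{Diff}^1_+([0,1])$. Then $f$ is distorted in a finitely generated metabelian group $\Gamma\subset\mathrm{Diff}^1_+([0,1])$.

**Step 0: reductions and a sum over components.** We move $f$ into $\Gamma'$ and localize $V_\infty$. By Proposition 1 all fixed points of $f$ are parabolic. Word length does not increase under the projection to $\Gamma/\Gamma'$, so the image of $f$ in this finitely generated abelian group is distorted, hence of finite order by Section 1. Replace $f$ by a positive power lying in $\Gamma'$. This multiplies $V_\infty$ by a positive integer, and the new $f$ is still distorted in $\Gamma$, still $C^2$, with the same fixed points, all parabolic. So we may assume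
$$f\in M:=\Gamma',$$
an abelian normal subgroup of $\Gamma$.

Call the components of the open set $\{x:f(x)\ne x\}$ simply *components*. On $\mathrm{Fix}(f)$ we have $\log Df^n=0$, so $(\log Df^n)'=0$ at each accumulation point of $\mathrm{Fix}(f)$; the isolated points of $\mathrm{Fix}(f)$ are countable. Hence $\mathrm{Fix}(f)$ contributes nothing to $\int|(\log Df^n)'|$, and $V(f^n)=\sum_JV(f^n;J)$ over all components $J$. Since $f$ preserves $J$, $V(f^n;J)\le nV(f;J)$, and $\sum_JV(f;J)<\infty$. Dominated convergence gives
$$V_\infty(f)=\sum_JV_\infty(f|_J)<\infty.\tag{6}$$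
On the closure of each component, $f$ or $f^{-1}$ satisfies the assumptions of Section 7. In what follows, restrictions to a component are understood on its closure, and Lemma 7 is applied to inverses when the maps move points to the left (orientation-preserving conjugate maps move points in the same direction, and $V_\infty$ does not change under inversion). By (6) we can fix a component $I$ with $V_\infty(f|_I)>0$. By Lemma 8 the centralizer of $f|_I$ in $\mathrm{Diff}^1_+$ of the closure of $I$ is $\langle k\rangle$, infinite cyclic. Its nontrivial elements have no fixed point in $I$, and we choose the generator with $k>\mathrm{id}$ on $I$.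

**Step 1: $m(I)=I$ for every $m\in M$.** So $M$ acts on $I$. Since $M$ is abelian, $m$ commutes with $f$ and permutes the components. If $m(I)\ne I$, then $m(I)$ lies on one side of $I$, and the intervals $m^j(I)$, $j\ge0$, move on in that direction; so they are pairwise distinct components. As $m^j$ is a $C^1$ conjugacy from $f|_I$ to $f|_{m^j(I)}$, Lemma 7 gives $V_\infty(f|_{m^j(I)})=V_\infty(f|_I)>0$ for all $j\ge0$, contradicting (6).

**Step 2: for $g\in\Gamma$, either $g(I)=I$ or $g(I)\cap I=\emptyset$.** This says how $\Gamma$ moves $I$. By normality and Step 1, $M$ preserves $g(I)$: $Mg(I)=g(g^{-1}Mg)(I)=g(I)$. So $f\in M$ fixes the endpoints of $g(I)$, and these are not in $I$, since $f$ has no fixed point in $I$. Hence $g(I)\supset I$ or $g(I)\cap I=\emptyset$. The same for $g^{-1}$ says that $g(I)\subset I$ or $g(I)\cap I=\emptyset$. Together this gives the claim.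

**Step 3: recording the action on all translates of $I$.** Let $H=\{h\in\Gamma:h(I)=I\}$. By Step 1, $H\supset M=\Gamma'$. So $H$ is normal and $P=\Gamma/H$ is a finitely generated abelian group; write $\bar\gamma$ for the image of $\gamma$ in $P$. The group $M|_I$ commutes with $f|_I$, so it is a subgroup of $\langle k\rangle$, and it contains $f|_I\ne\mathrm{id}$; say $M|_I=\langle k^d\rangle$ with $d\ge1$. Each $h\in H$ normalizes $M$, so $h|_I$ conjugates $k^d$ to a generator of $\langle k^d\rangle$, that is, to $k^d$ or $k^{-d}$. Since $k^d>\mathrm{id}$ on $I$ and $h$ is increasing, the conjugate is also $>\mathrm{id}$, so it is $k^d$. Thus $h|_I$ commutes with $k^d$, and so with $f|_I\in\langle k^d\rangle$. By Lemma 8, $h|_I=k^{\kappa(h)}$ for an integer $\kappa(h)$, and $\kappa:H\to\mathbb Z$ is a homomorphism. Put $\theta_0=\kappa(f)\ne0$.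

Let $\mathbb Z^P$ be the group of all functions $P\to\mathbb Z$, and define
$$\Theta:H\to\mathbb Z^P,\qquad\Theta(h)(gH)=\kappa(g^{-1}hg).$$
Here $g^{-1}hg\in H$ by normality. Replacing $g$ by $gh'$ with $h'\in H$ conjugates the argument of $\kappa$ by an element of $H$, which does not change $\kappa$; so $\Theta$ is well defined. It is a homomorphism. Let $P$ act on $\mathbb Z^P$ by $(q\cdot\varphi)(q')=\varphi(q^{-1}q')$. For $\gamma\in\Gamma$ we have $\Theta(\gamma h\gamma^{-1})(gH)=\kappa\big((\gamma^{-1}g)^{-1}h(\gamma^{-1}g)\big)=\Theta(h)(\gamma^{-1}gH)$, so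
$$\Theta(\gamma h\gamma^{-1})=\bar\gamma\cdot\Theta(h).\tag{7}$$

**Step 4: $\Theta(f)$ has finite support, and its value at the trivial coset is $\theta_0\ne0$.** This is the second place where finiteness of $V_\infty(f)$ enters. The value is clear from the definition. Suppose $j=\Theta(f)(gH)\ne0$. Then $g^{-1}fg|_I=k^j$, so $f|_{g(I)}=gk^jg^{-1}$ has no fixed point in $g(I)$ and fixes its endpoints; thus $g(I)$ is a component. As $f|_I=k^{\theta_0}$,
$$f^{\theta_0}|_{g(I)}=g\,k^{j\theta_0}g^{-1}=g\,(f^j|_I)\,g^{-1}.$$
Both $f^{\theta_0}|_{g(I)}$ and $f^j|_I$ are $C^2$, without fixed points in the open intervals, with derivative $1$ at the endpoints, and $g$ is a $C^1$ conjugacy of the closed intervals. By Lemma 7, $|\theta_0|\,V_\infty(f|_{g(I)})=|j|\,V_\infty(f|_I)$, and so $V_\infty(f|_{g(I)})\ge V_\infty(f|_I)/|\theta_0|$. If $gH\ne g'H$, then $g^{-1}g'\notin H$, and by Step 2 the intervals $g(I)$ and $g'(I)$ are disjoint. So by (6) there are only finitely many cosets $gH$ with $\Theta(f)(gH)\ne0$.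

**Step 5: passing to a torsion-free quotient.** We want a group ring without zero divisors. Let $P_0\subset P$ be a free abelian subgroup of finite index and $\Gamma_0$ its preimage in $\Gamma$, a subgroup of finite index that contains $H\ni f$. We check that $\Gamma_0$ is finitely generated and that $f$ is distorted in it. Let $E$ be a finite symmetric generating system of $\Gamma$, and let $Q$ be a finite set of representatives of the cosets $\Gamma_0\gamma$, with $1\in Q$. Let $\gamma=e_1\cdots e_n\in\Gamma_0$ with $e_i\in E$, and let $q_i\in Q$ represent $\Gamma_0e_1\cdots e_i$, so $q_0=q_n=1$. Then $\gamma=\prod_{i=1}^n(q_{i-1}e_iq_i^{-1})$. Each factor lies in the finite set of elements of $\Gamma_0$ of the form $qeq'^{-1}$, with $q,q'\in Q$ and $e\in E$. So this finite set generates $\Gamma_0$, and $\|\gamma\|_{\Gamma_0}\le\|\gamma\|_\Gamma$ for it. Hence $f$ is distorted in $\Gamma_0$.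

Restrict all functions on $P$ to $P_0$, and keep the notation $\Theta:H\to\mathbb Z^{P_0}$. Equation (7) holds for $\gamma\in\Gamma_0$, and $\Theta(f)$ is finitely supported and nonzero at $1$.

If $P_0=1$, then $\Gamma_0=H$, and $\kappa:\Gamma_0\to\mathbb Z$ is a homomorphism with $\kappa(f)\ne0$. So $f$ is undistorted in $\Gamma_0$ by Section 1, a contradiction. From now on $P_0\ne1$.

**Step 6: a cocycle from commutators.** This step extends $\Theta$, up to a factor, from $H$ to $\Gamma_0$. Let $R=\mathbb Z[P_0]$. With $P_0\cong\mathbb Z^r$ it is a Laurent polynomial ring in $r$ variables, hence an integral domain. It acts on $\mathbb Z^{P_0}$, extending the action of $P_0$, and the finitely supported functions $\varphi$ form a copy of $R$ through $\varphi\mapsto\sum_q\varphi(q)q$, on which $R$ acts by multiplication. Choose $x\in\Gamma_0$ with $\bar x\ne1$ and define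
$$\mathcal D:\Gamma_0\to\mathbb Z^{P_0},\qquad\mathcal D(\gamma)=\Theta([\gamma,x]),$$
which makes sense since $[\gamma,x]\in\Gamma'\subset H$. We have
$$\gamma[\delta,x]\gamma^{-1}\cdot[\gamma,x]=\gamma\delta x\delta^{-1}x^{-1}\gamma^{-1}\cdot\gamma x\gamma^{-1}x^{-1}=[\gamma\delta,x].$$
Together with (7) this gives
$$\mathcal D(\gamma\delta)=\mathcal D(\gamma)+\bar\gamma\,\mathcal D(\delta),\qquad\mathcal D(\gamma^{-1})=-\bar\gamma^{-1}\mathcal D(\gamma),\tag{8}$$
where the second formula follows from the first and $\mathcal D(1)=0$. Moreover, since $f^n\in H$,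
$$\mathcal D(f^n)=\Theta(f^n\cdot xf^{-n}x^{-1})=n\Theta(f)-n\bar x\,\Theta(f)=n\,v,\qquad v=(1-\bar x)\Theta(f).$$
Here $v\in R$ because $\Theta(f)$ has finite support, and $v\ne0$ because $R$ is a domain.

**Step 7: making the values finitely supported.** We would like to take the $\ell^1$-norm of $\mathcal D$. But $\mathcal D(\gamma)$ may have infinite support for a generator $\gamma$, so this norm may be infinite. We therefore map to $R$ first. Let $\gamma_1,\dots,\gamma_r$ generate $\Gamma_0$ (here $r$ is the number of generators), and let $N_1=\sum_iR\,\mathcal D(\gamma_i)\subset\mathbb Z^{P_0}$, a finitely generated $R$-module. By (8), $\mathcal D(\Gamma_0)\subset N_1$; in particular $v=\mathcal D(f)\in N_1$. The element $v$ is not $R$-torsion: $Rv\subset R$ and $R$ is a domain. Let $L$ be the field of fractions of $R$. The kernel of $N_1\to N_1\otimes_RL$ is the torsion submodule, so $v\otimes1\ne0$ in $N_1\otimes_RL$, a vector space spanned by the finitely many $\mathcal D(\gamma_i)\otimes1$. Take an $L$-linear functional on it that is nonzero on $v\otimes1$,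 and multiply it by a nonzero common denominator of its values on the $\mathcal D(\gamma_i)\otimes1$. Composed with $N_1\to N_1\otimes_RL$, it gives an $R$-homomorphism
$$\chi:N_1\to R,\qquad\chi(v)\ne0.$$

**Step 8: conclusion.** We apply (1) to $\ell(\gamma)=\|\chi(\mathcal D(\gamma))\|_1$, where $\|\cdot\|_1$ is the sum of the absolute values of the coefficients on $R=\mathbb Z[P_0]$. Multiplication by an element of $P_0$ permutes the coefficients, so it preserves $\|\cdot\|_1$. Hence (8) and the $R$-linearity of $\chi$ give $\ell(\gamma\delta)\le\ell(\gamma)+\ell(\delta)$ and $\ell(\gamma^{-1})=\ell(\gamma)$. On the other hand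
$$\ell(f^n)=\|\chi(nv)\|_1=n\|\chi(v)\|_1\ge n,$$
because $\chi(v)$ is a nonzero element with integer coefficients. By (1), $f$ is undistorted in $\Gamma_0$. This contradicts Step 5 and proves Theorem C. $\square$

*End of the proof of Theorem A.* The diffeomorphism $f$ of Section 8 is $C^\infty$, has compact support in $(0,1)$ and satisfies $V_\infty(f)>0$. The $3$-generated group of Theorem B in which it is distorted has derived length at most $3$, and by Theorem C it is not metabelian. So its derived length is exactly $3$. $\square$
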